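\title{Explicit generalized Fermat curves of every exponent that violate the Hasse principle}

\begin{abstract}
For every prime $p\ge 5$ we show that the curve $x^p-p\,y^p-r\,z^p=0$ is a counterexample to the Hasse principle for infinitely many primes $r$. These primes are described by a congruence and by a decidable condition in a quotient of a ray class group of $\mathbb{Q}(\sqrt[p]{p})$; the least of them is computable from $p$ and obeys an effective bound. Together with Selmer's cubic, this gives an explicit counterexample of signature $(p,p,p)$ for every prime $p\ge 3$. The method extends to every exponent $n\ge 3$. All results are unconditional.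
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $n\ge 3$. A \emph{generalized Fermat curve of signature $(n,n,n)$} over $\mathbb{Q}$ is the smooth projective curve
\[
\mathcal{C}:\quad Ax^n+By^n+Cz^n=0 ,
\]
where $A,B,C$ are nonzero integers. It is a \emph{counterexample to the Hasse principle} if it has a point over $\mathbb{R}$ and a point over $\mathbb{Q}_l$ for every prime $l$, but no point over $\mathbb{Q}$. The local conditions say that neither signs nor congruences rule out a rational point. For $n=2$ the curve would be a conic, and the Hasse--Minkowski theorem excludes counterexamples, so $n=3$ is the first case. The following question is taken from \cite{Nguyen}.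

\begin{quote}
\textbf{Question.} For each prime $p\ge 3$, is there an explicit generalized Fermat curve $Ax^p+By^p+Cz^p=0$ over $\mathbb{Q}$ that is a counterexample to the Hasse principle?
\end{quote}

Here \emph{explicit} means that $A,B,C$ are specified for the given $p$, by a formula or by an effective construction; a non-constructive existence proof does not count. Selmer's curve $3x^3+4y^3+5z^3=0$ settles $p=3$. Halberstadt and Kraus constructed an explicit counterexample for each prime $p$ with $5\le p\le 100$, and showed that the answer is positive for every prime $p\ge5$ if the abc conjecture holds.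

One would guess that the answer is yes. By the Hasse--Weil bound, local points exist automatically at all primes except those that divide $pABC$ or lie below a bound depending on $p$, so they can be arranged by congruence conditions on the coefficients; and nothing in these conditions produces a rational point on a curve of genus $(p-1)(p-2)/2\ge 1$. The difficulty lies on the other side. One has to \emph{prove}, uniformly in $p$, that a given curve has no rational point, and by design no congruence can do it.

\subsection*{The results}

Let $p$ be an odd prime. A positive integer $b$ is \emph{admissible for $p$} if it is squarefree, divisible by $p$, and has no prime factor congruent to $1$ modulo $p$. The theorems use $b=p$ for $p\ge5$ and $b=30$ for $p=3$; the example worked by hand uses $p=3$, $b=6$. Put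
\[
\theta=\sqrt[p]{b}\in\mathbb{R},\qquad L=\mathbb{Q}(\theta).
\]
The ring of integers of $L$ is $\mathbb{Z}[\theta]$ (Lemma~\ref{lem:field}). Two objects enter the statements.

\emph{The primes $w_l$.} Let $l\nmid b$ be a prime with $l\not\equiv1\pmod p$. Then $t\mapsto t^p$ is a bijection of $\mathbb{F}_l^*$, so $t^p\equiv b\pmod l$ has exactly one solution $t$ modulo $l$. Put $w_l=(l,\theta-t)$. This is the only prime ideal of $L$ of norm $l$.

\emph{The group $G$.} Write $\alpha\in L^*$ as $c_0+c_1\theta+\dots+c_{p-1}\theta^{p-1}$ with $c_i\in\mathbb{Q}$, and call $\alpha$ \emph{rational modulo $p$} if $v_p(c_0)=0$ and $v_p(c_i)\ge1$ for $1\le i\le p-1$. These elements form a subgroup $W$ of $L^*$. For an integer $m\ge1$ let $I(m)$ be the group of fractional ideals of $L$ prime to $m$, and put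
\[
G=I(p)\big/\{(\alpha):\alpha\in W\},\qquad R=\dim_{\mathbb{F}_p}G/pG .
\]
The group $G$ is finite (Lemma~\ref{lem:rank}). We write it additively and denote by $[\mathfrak{a}]$ the class of $\mathfrak{a}$.

A subset $S'$ of an infinite set $S$ of primes has \emph{natural density} $d$ in $S$ if the proportion of primes $r\le x$ of $S$ that lie in $S'$ tends to $d$ as $x\to\infty$.

\begin{theorem}\label{thm:main}
Let $p\ge5$ be prime, $b=p$, and $m=p^2\prod l$, the product over the primes $l\equiv1\pmod p$ with $l<(p-1)^2(p-2)^2$. There are infinitely many primes $r$ with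
\begin{equation}\label{eq:star}
r\equiv-1\pmod m\qquad\text{and}\qquad [w_r]\notin pG ,
\end{equation}
and for each of them the curve
\[
x^p-p\,y^p-r\,z^p=0
\]
is a counterexample to the Hasse principle. Among the primes $r\equiv-1\pmod m$, those satisfying \eqref{eq:star} have natural density $1-p^{-(R-1)}\ge1-p^{-(p-3)/2}$. Property \eqref{eq:star} is decidable, so the least such prime $r_p$ is computable from $p$. Moreover $r_p\le 2(p^2m)^{\kappa p^2m}$ for an effective absolute constant $\kappa$.
\end{theorem}

With Selmer's curve for $p=3$, this answers the question: \emph{yes, for every prime $p\ge3$}. The method also treats $p=3$ independently of Selmer's result.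

\begin{theorem}\label{thm:three}
Let $p=3$ and $b=30$. For every prime $r\equiv-1\pmod{90}$ with $[w_r]\notin 3G$, the curve $x^3-30y^3-rz^3=0$ is a counterexample to the Hasse principle. Among the primes $r\equiv-1\pmod{90}$, these have natural density at least $2/3$.
\end{theorem}

\begin{theorem}\label{thm:all}
For every integer $n\ge3$ there is an effectively constructible curve $Ax^n+By^n+Cz^n=0$ over $\mathbb{Q}$ that is a counterexample to the Hasse principle.
\end{theorem}

The curves of Theorem~\ref{thm:all} are given in Propositions~\ref{prop:oddfactor} and~\ref{prop:twopower}.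

\subsection*{The method}

The congruence $r\equiv-1\pmod m$ supplies all local points (Section~\ref{sec:local}). A rational point makes $x-\theta y$ a generator of an ideal $w_r\mathfrak{b}^p$, so the class of $w_r$ in the ideal class group $\operatorname{Cl}(L)$ is divisible by $p$. This says nothing unless $p$ divides the class number of $L$, which we do not control. But the congruence on $r$ modulo $p^2$ also forces $p\mid y$, so the generator is rational modulo $p$ (Section~\ref{sec:field}), and the relation holds in the larger group $G$. A count of residues against units shows that $G/pG$ is large whatever the class number (Section~\ref{sec:G}), and only one of its dimensions is visible to congruence conditions on $r$ (Section~\ref{sec:dist}). The other $R-1$ dimensions carry the obstruction. Section~\ref{sec:cubic} shows all of this on a cubic.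

\section{Local points}\label{sec:local}

All local points in this paper come from one lemma.

\begin{lemma}\label{lem:local}
Let $l$ be a prime, $n\ge1$ an integer and $c\in\mathbb{Z}_l^*$.
\begin{enumerate}
\item[(a)] If $l\nmid n$ and $c$ is a $d$-th power modulo $l$, where $d=\gcd(n,l-1)$, then $c$ is an $n$-th power in $\mathbb{Z}_l$.
\item[(b)] If $l$ is odd and $c\equiv1\pmod{l^{v_l(n)+1}}$, or if $l=2$ and $c\equiv1\pmod{2^{v_2(n)+2}}$, then $c$ is an $n$-th power in $\mathbb{Z}_l$.
\item[(c)] If $n\ge3$, $l\nmid nABC$ and $l\ge(n-1)^2(n-2)^2$, then $Ax^n+By^n+Cz^n=0$ has a point over $\mathbb{Q}_l$.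
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the cyclic group $\mathbb{F}_l^*$ of order $l-1$ the $n$-th powers are the $d$-th powers. So $T^n-c$ has a root modulo $l$; it is simple because $l\nmid nc$, and it lifts by Hensel's lemma.

(b) Let $k=1$ for $l$ odd and $k=2$ for $l=2$. The $l$-adic logarithm is an isomorphism of $1+l^k\mathbb{Z}_l$ onto $l^k\mathbb{Z}_l$ that maps $1+l^j\mathbb{Z}_l$ onto $l^j\mathbb{Z}_l$ for every $j\ge k$. Multiplication by $n$ maps $l^k\mathbb{Z}_l$ onto $l^{k+v_l(n)}\mathbb{Z}_l$. Hence $(1+l^k\mathbb{Z}_l)^n=1+l^{k+v_l(n)}\mathbb{Z}_l$.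

(c) Modulo $l$ the partial derivatives $nAx^{n-1}$, $nBy^{n-1}$, $nCz^{n-1}$ vanish together only at $x=y=z=0$, so the reduction is a smooth plane curve of degree $n$ and genus $g=(n-1)(n-2)/2$. By the Hasse--Weil bound it has at least $l+1-2g\sqrt l$ points over $\mathbb{F}_l$, and this is at least $1$ because $\sqrt l\ge 2g$. At such a point one partial derivative is nonzero; lift the other two coordinates arbitrarily and apply Hensel's lemma to the remaining one.
\end{proof}

On the curve $x^p-by^p-rz^p=0$ the cheapest points over a field are those with $y=0$, which exist when $r$ is a $p$-th power, and those with $z=0$, which exist when $b$ is a $p$-th power. At the finitely many primes $l\ne r$ that part (c) misses we want $r$ to be a $p$-th power; at $l=r$ we want $b$ to be one, and this is automatic if $r\not\equiv1\pmod p$. The residue $-1$ serves both ends: it is a $p$-th power, and it is not $1$ modulo $p$.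

\begin{proposition}\label{prop:local}
Let $b$ be admissible for $p$ and let $m_{p,b}=pb\prod l$, the product over the primes $l\equiv1\pmod p$ with $l<(p-1)^2(p-2)^2$. If $r\equiv-1\pmod{m_{p,b}}$ is prime, then $x^p-by^p-rz^p=0$ has points over $\mathbb{R}$ and over $\mathbb{Q}_l$ for every prime $l$.
\end{proposition}

For $b=p$ the modulus $m_{p,b}$ is the $m$ of Theorem~\ref{thm:main}. For $p=3$ the product is empty, so $m_{3,30}=90$ and $m_{3,6}=18$.

\begin{proof}
Since $b\mid m_{p,b}$, we have $r\nmid b$. Over $\mathbb{R}$ take $(\sqrt[p]{r}:0:1)$. Let $l$ be a prime.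

If $l=p$, then $-r\equiv1\pmod{p^2}$, so $-r=t^p$ in $\mathbb{Z}_p$ by Lemma~\ref{lem:local}(b), and $(-t:0:1)$ is a point. If $l\equiv1\pmod p$ and $l<(p-1)^2(p-2)^2$, then $-r\equiv1\pmod l$ and the same part of the lemma gives a point of the same form.

If $l=r$, then $r-1\equiv-2\pmod p$, so $\gcd(p,r-1)=1$; by part (a), $b=t^p$ in $\mathbb{Z}_r$, and $(t:1:0)$ is a point.

If $l\ne p,r$ and $l\not\equiv1\pmod p$, then $\gcd(p,l-1)=1$ and $r$ is a $p$-th power in $\mathbb{Z}_l$ by part (a). This case contains the primes $l\ne p$ dividing $b$, because $b$ is admissible.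

There remain the primes $l\equiv1\pmod p$ with $l\ge(p-1)^2(p-2)^2$. They do not divide $pbr$, and part (c) applies.
\end{proof}

\section{The field $L$ and the ideal generated by $x-\theta y$}\label{sec:field}

From here to the end of Section~\ref{sec:dist}, $p$ is an odd prime and $b$ is admissible for $p$. We write $\mathrm{N}$ for the norm from $L$ to $\mathbb{Q}$ of elements and of ideals, so that $\mathrm{N}((\alpha))=|\mathrm{N}\alpha|$, and $\mathbb{Z}_{(p)}$ for the ring of rational numbers with denominator prime to $p$. A prime ideal has \emph{degree one} if its norm is a prime number.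

\begin{lemma}\label{lem:field}
\begin{enumerate}
\item[(a)] $\mathcal{O}_L=\mathbb{Z}[\theta]$ and $|d_L|=p^pb^{p-1}$. The primes dividing $b$ are totally ramified in $L$, and all others are unramified. If $\mathfrak{p}$ is the prime above $p$, then $v_{\mathfrak{p}}(\theta)=1$.
\item[(b)] For a prime $l$, the primes of degree one above $l$ are the ideals $(l,\theta-t)$, where $t$ runs over the roots of $T^p-b$ modulo $l$.
\item[(c)] The unit group $E=\mathcal{O}_L^*$ satisfies $|E/E^p|=p^{(p-1)/2}$.
\item[(d)] Let $U=\{\alpha\in L^*:v_{\mathfrak{p}}(\alpha)=0\}$. Then $W$ is a subgroup of $U$ containing $U^p$, and $V=U/W$ is an $\mathbb{F}_p$-vector space of dimension $p-1$.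
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Recall that if a monic polynomial in $\mathbb{Z}[T]$ with root $\theta$ is Eisenstein at $l$, then it is irreducible, $l$ is totally ramified in $\mathbb{Q}(\theta)$ with $\theta$ as a uniformizer, and $l$ does not divide the index of $\mathbb{Z}[\theta]$ in the ring of integers. The polynomial $T^p-b$ is Eisenstein at every prime dividing $b$, since $b$ is squarefree. Its discriminant $\pm p^pb^{p-1}$ equals $d_L$ times the square of the index, and is divisible only by primes dividing $b$, since $p\mid b$. So the index is $1$.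

(b) Such primes are the kernels of the ring homomorphisms $\mathbb{Z}[T]/(T^p-b)\to\mathbb{F}_l$, and these correspond to the roots.

(c) The polynomial $T^p-b$ has one real root, so $L$ has one real and $(p-1)/2$ complex places, and its roots of unity are $\pm1$. By Dirichlet's unit theorem $E\cong\{\pm1\}\times\mathbb{Z}^{(p-1)/2}$.

(d) As $\mathfrak{p}$ is the only prime above $p$, the elements of $L$ that are integral at $\mathfrak{p}$ form the ring $\mathbb{Z}_{(p)}[\theta]$, and $U$ is its unit group. Since $\theta^p=b\equiv0\pmod p$, reduction modulo $p$ maps this ring onto $\Lambda=\mathbb{F}_p[T]/(T^p)$. An element of $\Lambda$ is a unit exactly when its constant term is nonzero, so $|\Lambda^*|=(p-1)p^{p-1}$, and $U$ is the preimage of $\Lambda^*$. By definition $W$ is the preimage of $\mathbb{F}_p^*$. Hence $W$ is a subgroup and $V\cong\Lambda^*/\mathbb{F}_p^*$ has order $p^{p-1}$. In characteristic $p$ we have $(c_0+c_1T+\dots+c_{p-1}T^{p-1})^p=c_0^p$ in $\Lambda$, so $U^p\subset W$.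
\end{proof}

Part (b) justifies the description of $w_l$ in the introduction. The next lemma collects what a rational point says about the element $x-\theta y$, whose norm is $x^p-by^p$. We allow a composite coefficient $C$ in place of $r$, because even exponents will need it.

\begin{lemma}\label{lem:factor}
Let $C\ge1$ be an integer such that
\begin{enumerate}
\item[(i)] $C$ is prime to $b$ and not divisible by the $p$-th power of a prime,
\item[(ii)] $C^p\equiv C\pmod{p^2}$,
\item[(iii)] no prime factor of $C$ is congruent to $1$ modulo $p$.
\end{enumerate}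
Let $x,y,z$ be integers with $\gcd(x,y,z)=1$ and $x^p-by^p=Cz^p$, and put $\alpha=x-\theta y$. Then $\alpha\in W$, and
\[
(\alpha)=\prod_{l\mid C}w_l^{\,v_l(C)}\cdot\mathfrak{b}^p
\]
for an integral ideal $\mathfrak{b}$ prime to $p$.
\end{lemma}

\begin{proof}
If $z=0$, then $x^p=by^p$ forces $x=y=0$, as $b$ is not a $p$-th power; so $z\ne0$. If a prime $l$ divided $x$ and $y$, then $l^p\mid Cz^p$, so $l\mid z$ by (i), against $\gcd(x,y,z)=1$. Hence $\gcd(x,y)=1$.

\emph{Primes dividing $b$.} Let $l\mid b$ and suppose $l\mid x$. Then $l\mid Cz^p$, so $l\mid z$ by (i). Then $l^p\mid by^p$, so $l\mid y$ because $b$ is squarefree, a contradiction. Thus $l\nmid x$, and $l\nmid x^p-by^p=\mathrm{N}\alpha$.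

\emph{The prime $p$.} Modulo $p$ the equation reads $x\equiv Cz$. Raising to the $p$-th power and using (ii), we get $x^p\equiv C^pz^p\equiv Cz^p\pmod{p^2}$. Hence $p^2\mid by^p$, so $p\mid y$. Since $p\nmid x$, the element $\alpha=x-\theta y$ is rational modulo $p$.

\emph{Primes not dividing $b$.} Let $\mathfrak{l}$ be a prime dividing $\alpha$, above a prime $l\nmid b$. Then $l\nmid y$, for otherwise $l\mid x$ as well. Let $t\in\mathbb{Z}$ satisfy $ty\equiv x\pmod l$. Then $\theta\equiv t\pmod{\mathfrak{l}}$, so $t^p\equiv b\pmod l$, and $\mathfrak{l}$ contains the prime $(l,\theta-t)$, hence equals it. As $t$ modulo $l$ depends only on $x$ and $y$, exactly one prime above $l$ divides $\alpha$; it has norm $l$, and therefore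
\[
v_{\mathfrak{l}}(\alpha)=v_l(\mathrm{N}\alpha)=v_l(C)+p\,v_l(z).
\]
If $l\mid C$, some prime above $l$ divides $\alpha$, and it is $w_l$ by (iii). The factorization follows.
\end{proof}

\section{A cubic worked by hand}\label{sec:cubic}

Take $p=3$ and $b=6$, so $\theta^3=6$ and $|d_L|=27\cdot36=972$. The least prime $r\equiv-1\pmod{18}$ is $17$.

\begin{proposition}\label{prop:seventeen}
The curve $x^3-6y^3-17z^3=0$ is a counterexample to the Hasse principle.
\end{proposition}

\begin{proof}
Local points are given by Proposition~\ref{prop:local}. The determinant of multiplication by an element on the basis $1,\theta,\theta^2$ gives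
\begin{equation}\label{eq:norm6}
\mathrm{N}(c_0+c_1\theta+c_2\theta^2)=c_0^3+6c_1^3+36c_2^3-18c_0c_1c_2 .
\end{equation}

\emph{The class number is $1$.} Minkowski's bound is $\frac{3!}{3^3}\cdot\frac4\pi\sqrt{972}<9$, so it suffices to find generators for the primes of norm at most $8$. The elements $\theta-2$, $\theta-1$, $\theta+1$, $\theta+2$ have norms $-2$, $5$, $7$, $14$. So the prime $\mathfrak{p}_2$ above $2$ is $(\theta-2)$, and the prime $\mathfrak{p}$ above $3$ is principal because $(\theta)=\mathfrak{p}_2\mathfrak{p}$. Further $w_5=(\theta-1)$, and the other prime above $5$ has norm $25$. Modulo $7$ the roots of $T^3-6$ are $-1,-2,-4$; the first prime above $7$ is $(\theta+1)$, the second is $(\theta+2)\mathfrak{p}_2^{-1}$, and the third is principal because the product of the three is $(7)$.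

\emph{All units are rational modulo $3$.} The element $u=(2-\theta)^3/2=1-6\theta+3\theta^2$ lies in $\mathbb{Z}[\theta]$ and has norm $2^3/8=1$, so it is a unit, and $u\in W$. If $u$ were a cube in $L$, then so would be $2$, and $L\cong\mathbb{Q}(\sqrt[3]{2})$; but the discriminant of that field divides $108$. Hence $u$ generates the group $E/E^3$ of order $3$, and $E=\langle u\rangle E^3\subset W$ by Lemma~\ref{lem:field}(d).

\emph{A generator of $w_{17}$.} By \eqref{eq:norm6}, $\pi=1+3\theta-2\theta^2$ has norm $1+162-288+108=-17$, so $w_{17}=(\pi)$. The coefficient of $\theta^2$ is prime to $3$, so $\pi\notin W$.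

Suppose there is a rational point, with coprime integer coordinates. The integer $C=17\equiv-1\pmod9$ satisfies (i)--(iii) of Lemma~\ref{lem:factor}, so $\alpha\in W$ and $(\alpha)=w_{17}\mathfrak{b}^3$. Write $\mathfrak{b}=(\beta)$ with $\beta\in U$. Then $\alpha=\varepsilon\pi\beta^3$ with $\varepsilon\in E$. Here $\alpha$, $\varepsilon$ and $\beta^3$ lie in $W$, hence so does $\pi$, a contradiction.
\end{proof}

The class group saw nothing here; the obstruction lives in the group $V$ of order $9$, which in this example equals $G$. One of the two dimensions of $V$ is fixed by the congruence on $r$. Indeed, if $3\nmid c_0$, then \eqref{eq:norm6} gives $\mathrm{N}(c_0+c_1\theta+c_2\theta^2)\equiv\pm1+6c_1^3\pmod 9$, so a generator of $w_r$ with $r\equiv-1\pmod 9$ has $3\mid c_1$. The coefficient $c_2$ modulo $3$ does not appear in this congruence, and the curve has no rational point whenever $3\nmid c_2$. When $3\mid c_2$ points may exist: the prime $r=1493\equiv-1\pmod{18}$ equals $11^3-6\cdot(-3)^3$.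

\begin{remark}
The same field shows what hypotheses (ii) and (iii) of Lemma~\ref{lem:factor} do. For $C=5$, where (ii) fails, the point $(-1:-1:1)$ lies on $x^3-6y^3=5z^3$, although the generator $\theta-1$ of $w_5$ is not in $W$. For $C=37$, where (iii) fails, the point $(-5:-3:1)$ lies on $x^3-6y^3=37z^3$ and corresponds to the prime $(-5+3\theta)$, while $7+3\theta+2\theta^2\notin W$ also has norm $343+162+288-756=37$: without uniqueness of $w_l$ we do not know in advance which prime above $l$ divides $\alpha$.
\end{remark}

\begin{remark}
The argument also shows that Selmer's curve has no rational point. Multiply $3x^3+4y^3+5z^3=0$ by $2$ and put $X=2y$, $Y=-x$, $Z=-z$ to get $X^3-6Y^3=10Z^3$. Take a solution in coprime integers and $\alpha=X-\theta Y$. Now $C=10\equiv1\pmod 9$ is not prime to $b=6$, and the proof of Lemma~\ref{lem:factor} changes only at the prime $2$: $X$ is even, so $Y$ is odd and $v_2(\mathrm{N}\alpha)=1$. Thus $\alpha\in W$ and $(\alpha)=\mathfrak{p}_2w_5\mathfrak{b}^3$. The generator $(\theta-2)(\theta-1)=2-3\theta+\theta^2$ of $\mathfrak{p}_2w_5$ is not in $W$, and we conclude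 as above.
\end{remark}

\section{The group $G$ and the obstruction}\label{sec:G}

The example used two facts that are out of reach for general $p$: the class number and the residues of the units modulo $p$. The group $G$ absorbs both. Working with ideal classes removes the need for generators, and a dimension count replaces the knowledge of the units.

\begin{proposition}\label{prop:obstruction}
Let $C$ satisfy \textup{(i)--(iii)} of Lemma~\ref{lem:factor}. If $x^p-by^p-Cz^p=0$ has a rational point, then $\sum_{l\mid C}v_l(C)\,[w_l]\in pG$.
\end{proposition}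

\begin{proof}
Scale the point to coprime integers. By Lemma~\ref{lem:factor}, $0=[(\alpha)]=\sum_{l\mid C}v_l(C)[w_l]+p[\mathfrak{b}]$ in $G$.
\end{proof}

The proposition is useful only if $G/pG$ is large.

\begin{lemma}\label{lem:rank}
There is an exact sequence
\[
E\longrightarrow V\longrightarrow G\longrightarrow\operatorname{Cl}(L)\longrightarrow0 .
\]
In particular $G$ is finite. Moreover $R\ge(p-1)/2$, so $R\ge2$ if $p\ge5$; and $R\ge2$ if $p=3$ and $b=30$.
\end{lemma}

\begin{proof}
The map $U\to G$, $\alpha\mapsto[(\alpha)]$, kills $W$ and so factors through $V$. An element $\alpha\in U$ has $[(\alpha)]=0$ exactly when $(\alpha)=(\beta)$ with $\beta\in W$, that is, when $\alpha\in EW$. The image consists of the classes of principal ideals prime to $p$, which form the kernel of $G\to\operatorname{Cl}(L)$. This last map is onto, since any fractional ideal becomes prime to $p$ after multiplication by a power of $\theta$.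

So $U/EW$ embeds in $G$, and it is killed by $p$. For a finite abelian group the kernel $G[p]$ and the cokernel $G/pG$ of multiplication by $p$ have the same order, so
\[
p^R=|G[p]|\ge[U:EW].
\]
The image of $E$ in $V$ is a quotient of $E/E^p$. By Lemma~\ref{lem:field}(c) and (d), $[U:EW]\ge p^{p-1}/p^{(p-1)/2}=p^{(p-1)/2}$.

For $p=3$ this gives only $R\ge1$, and we need the units. Let $b=30$. Then
\[
u_0=\frac{(\theta-3)^3}{3}=\frac{30-9\theta^2+27\theta-27}{3}=1+9\theta-3\theta^2\in\mathbb{Z}[\theta].
\]
Since $\mathrm{N}(\theta-3)=30-27=3$, we have $\mathrm{N}u_0=27/27=1$, so $u_0\in E$, and visibly $u_0\in W$. If $u_0$ were a cube in $L$, then so would be $3$, and $L\cong\mathbb{Q}(\sqrt[3]{3})$; but $2$ ramifies in $L$ and not in $\mathbb{Q}(\sqrt[3]{3})$, whose discriminant is $\pm3^5$. So $u_0$ generates $E/E^3$, which has order $3$. Hence $E\subset W$ and $[U:EW]=|V|=9$.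
\end{proof}

\begin{remark}
For $b=30$ the class group is not trivial, so this case is closer to the general one than $b=6$. If the prime above $2$ were $(\gamma)$, then $\gamma^3\in 2E=2\langle u_0\rangle E^3$, so $2\cdot3^j$ would be a cube in $L$ for some $j\in\{0,1,2\}$, and $L\cong\mathbb{Q}(\sqrt[3]{2\cdot3^j})$ would be unramified at $5$.
\end{remark}

In the example, one dimension of $G/pG$ was determined by the norm modulo $p^2$. This is a general feature. For $a\in\mathbb{Z}_{(p)}^*$ let
\[
q(a)=\frac{a^{p-1}-1}{p}\bmod p
\]
be the Fermat quotient. It depends only on $a$ modulo $p^2$. From $(1+ps)(1+pt)\equiv1+p(s+t)\pmod{p^2}$ it is a homomorphism to $\mathbb{F}_p$, so it vanishes on $p$-th powers and on $-1=(-1)^p$; and it is onto, since $q(1+p)=-1$.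

\begin{lemma}\label{lem:lambda}
The map $\mathfrak{a}\mapsto q(\mathrm{N}\mathfrak{a})$ on $I(p)$ induces a homomorphism $\lambda:G/pG\to\mathbb{F}_p$.
\end{lemma}

\begin{proof}
Let $\alpha\in W$. Then $\alpha=a(1+p\gamma)$ with $a\in\mathbb{Z}_{(p)}^*$ and $\gamma\in\mathbb{Z}_{(p)}[\theta]$. Expanding the determinant of multiplication by $1+p\gamma$ gives $\mathrm{N}(1+p\gamma)\equiv1+p\operatorname{Tr}(\gamma)\pmod{p^2}$. Since $\operatorname{Tr}(1)=p$ and $\operatorname{Tr}(\theta^i)=0$ for $1\le i\le p-1$, the trace lies in $p\mathbb{Z}_{(p)}$. So $\mathrm{N}\alpha\equiv a^p\pmod{p^2}$ and $q(|\mathrm{N}\alpha|)=0$. The resulting homomorphism $G\to\mathbb{F}_p$ kills $pG$.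
\end{proof}

For $r\equiv-1\pmod{p^2}$ we have $\lambda([w_r])=q(-1)=0$, so the image of $[w_r]$ in $G/pG$ lies in
\[
D=\ker\lambda\subset G/pG .
\]

\section{The classes $[w_r]$ for $r$ in a residue class}\label{sec:dist}

The local points require $r\equiv-1$ modulo many primes besides $p$. Each of these congruences might cut down further the classes available to $w_r$, and together they might force $[w_r]\in pG$. The next proposition shows that this does not happen: $\lambda$ is the only constraint. The reason is that $G$ is defined by conditions at $p$ alone.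

We recall the tools. Let $m\ge1$. Let $P_{m\infty}\subset I(m)$ be the group of ideals $(\alpha)$ with $v_{\mathfrak{l}}(\alpha-1)\ge v_{\mathfrak{l}}(m)$ for all primes $\mathfrak{l}\mid m$ and $\alpha>0$ at the real place of $L$. The \emph{ray class group} $I(m)/P_{m\infty}$ is finite, of order $h_m$ say. By Hecke's theorem (the Chebotarev density theorem for ray class fields), each ray class contains $(1+o(1))\,h_m^{-1}x/\log x$ prime ideals of norm at most $x$. At most $p\sqrt x$ prime ideals of norm at most $x$ are not of degree one, so the same count holds for primes of degree one.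

\begin{proposition}\label{prop:dist}
Let $m$ be a positive multiple of $p^2$. Then $\dim D=R-1$, and for every $\delta\in D$ the primes $r$ for which $[w_r]$ has image $\delta$ in $G/pG$ have natural density $1/|D|=p^{-(R-1)}$ among the primes $r\equiv-1\pmod m$ with $r\nmid b$.
\end{proposition}

\begin{proof}
Let $\nu:I(m)\to(\mathbb{Z}/m)^*$ send $\mathfrak{a}$ to $\mathrm{N}\mathfrak{a}$ modulo $m$, and consider
\[
\Phi:I(m)\to G/pG\times(\mathbb{Z}/m)^*,\qquad\mathfrak{a}\mapsto([\mathfrak{a}],\nu(\mathfrak{a})).
\]
We determine the part of the image of $\Phi$ above $-1$ and then count primes.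

\emph{Step 1: both components of $\Phi$ are onto.} Given $\mathfrak{a}\in I(p)$, the approximation theorem gives $\alpha\in L^*$ with $v_{\mathfrak{p}}(\alpha-1)\ge p$ and $v_{\mathfrak{l}}(\alpha)=-v_{\mathfrak{l}}(\mathfrak{a})$ for the primes $\mathfrak{l}\ne\mathfrak{p}$ dividing $m$. Then $\alpha\in W$ and $\alpha\mathfrak{a}\in I(m)$, so $I(m)\to G$ is onto. Now let $a\in(\mathbb{Z}/m)^*$. If $a\not\equiv1\pmod p$, Dirichlet's theorem gives a prime $r\equiv a\pmod m$ with $r\nmid b$, and $\nu(w_r)=a$. If $a\equiv1\pmod p$, then $a=(-a)(-1)$ with both factors $\equiv-1\not\equiv1\pmod p$. So $\nu$ is onto. Since $p^2\mid m$, we have $\lambda=q\circ\nu$ on $I(m)$; hence $\lambda\ne0$ and $\dim D=R-1$.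

\emph{Step 2: the image $D'$ of $\ker\nu$ in $G/pG$ is $D$.} The inclusion $D'\subset D$ follows from $\lambda=q\circ\nu$. For the converse we show that every linear form $\psi$ on $G/pG$ that vanishes on $D'$ is a multiple of $\lambda$; then $D'$, being the intersection of the kernels of these forms, contains $\ker\lambda$. On $I(m)$ the form $\psi$ kills $\ker\nu$, so $\psi=\chi\circ\nu$ for a homomorphism $\chi:(\mathbb{Z}/m)^*\to\mathbb{F}_p$. Write $m=\prod l^{e_l}$ and $\chi=\sum_{l\mid m}\chi_l$ with $\chi_l$ defined on $(\mathbb{Z}/l^{e_l})^*$.

The group $(\mathbb{Z}/p^{e_p})^*$ is cyclic and $q$ is a nonzero homomorphism from it to $\mathbb{F}_p$, so $\chi_p=aq$ for some $a\in\mathbb{F}_p$.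

Let $l\ne p$. The kernel of $(\mathbb{Z}/l^{e_l})^*\to\mathbb{F}_l^*$ is an $l$-group, so $\chi_l$ factors through $\mathbb{F}_l^*$. If $l\not\equiv1\pmod p$, the order of $\mathbb{F}_l^*$ is prime to $p$ and $\chi_l=0$.

Let $l\equiv1\pmod p$. Then $l\nmid b$ because $b$ is admissible, so $l$ is unramified and $\mathcal{O}_L/l\mathcal{O}_L$ is a product of finite fields. The norm from a finite field to $\mathbb{F}_l$ is onto on units; putting $1$ in all factors but one, we see that the norm $(\mathcal{O}_L/l\mathcal{O}_L)^*\to\mathbb{F}_l^*$ is onto. Given $c\in\mathbb{F}_l^*$, the Chinese remainder theorem gives $\alpha\in\mathcal{O}_L$ with $\mathrm{N}\alpha\equiv c\pmod l$ and $\alpha\equiv1\pmod{m/l^{e_l}}$. Then $(\alpha)\in I(m)$ and $\mathrm{N}\alpha\equiv1\pmod{m/l^{e_l}}$, and $\alpha\equiv1\pmod p$ lies in $W$. Also $\chi(-1)=0$, since $2\chi(-1)=0$ and $p$ is odd. Therefore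
\[
0=\psi([(\alpha)])=\chi(\pm\mathrm{N}\alpha)=\chi_l(c),
\]
and $\chi_l=0$. Altogether $\psi=a\,q\circ\nu=a\lambda$ on $I(m)$, hence on $G/pG$ by Step 1.

\emph{Step 3: the fiber above $-1$.} The classes in $G/pG$ of the ideals with $\nu(\mathfrak{a})=-1$ form a coset of $D'=D$, nonempty by Step 1. They lie in $D$ because $q(-1)=0$. So the elements of the image $\Gamma$ of $\Phi$ with second component $-1$ are exactly the pairs $(\delta,-1)$ with $\delta\in D$.

\emph{Step 4: counting.} The map $\Phi$ kills $P_{m\infty}$. Indeed, let $\alpha$ be as in the definition of $P_{m\infty}$. Then $\alpha\equiv1\pmod p$, so $\alpha\in W$; $\mathrm{N}\alpha\equiv1\pmod m$; and $\mathrm{N}\alpha>0$, as it is the real conjugate of $\alpha$ times squares of absolute values. So $\Gamma$ is a quotient of the ray class group, and each element of $\Gamma$ is the image of $(1+o(1))|\Gamma|^{-1}x/\log x$ primes of degree one and norm at most $x$. Finally $w\mapsto\mathrm{N}w$ is a bijection from the primes $w\nmid bm$ of degree one with $\nu(w)=-1$ onto the primes $r\equiv-1\pmod m$ with $r\nmid b$, with inverse $r\mapsto w_r$,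 because $r\not\equiv1\pmod p$. By Step 3 these $r$ fall into $|D|$ sets of the same asymptotic size.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three} and of Theorem~\ref{thm:main} up to effectivity]
Let $b=p\ge5$, or $p=3$ and $b=30$, and let $m=m_{p,b}$. A prime $r\equiv-1\pmod m$ does not divide $b$, and $[w_r]\notin pG$ means that its image $\delta\in D$ is not $0$. By Proposition~\ref{prop:dist} such primes have natural density $1-p^{-(R-1)}$. By Lemma~\ref{lem:rank} this is at least $1-p^{-(p-3)/2}>0$ for $p\ge5$, and at least $2/3$ for $p=3$. For such an $r$, the curve $x^p-by^p-rz^p=0$ has points everywhere locally by Proposition~\ref{prop:local}. The integer $C=r$ satisfies (i)--(iii) of Lemma~\ref{lem:factor}, since $r\nmid b$, $r^p\equiv-1\equiv r\pmod{p^2}$ and $r\equiv-1\pmod p$. By Proposition~\ref{prop:obstruction} there is no rational point.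
\end{proof}

\begin{remark}
The choice $b=p$ fails for $p=3$. In $L=\mathbb{Q}(\sqrt[3]{3})$ Minkowski's bound is $\frac{3!}{3^3}\cdot\frac4\pi\sqrt{243}<5$. The primes of norm at most $4$ are $(\theta)$, $(\theta-1)$ of norm $2$, and $2(\theta-1)^{-1}\mathcal{O}_L$ of norm $4$, so the class number is $1$. The element $\theta^2-2$ has norm $9-8=1$ and is a unit outside $W$. By Lemma~\ref{lem:rank}, $|G|=9/3=3$, so $R=1$, $D=0$, and $[w_r]=0$ for every prime $r\equiv-1\pmod9$.
\end{remark}

\section{Computing and bounding $r_p$}\label{sec:effective}

\subsection*{Decidability}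

Let $b$ be admissible for $p$, and let $\operatorname{Cl}_p(L)$ be the ray class group of modulus $p\mathcal{O}_L$, the quotient of $I(p)$ by the ideals $(\alpha)$ with $v_{\mathfrak{p}}(\alpha-1)\ge p$. Every element of $W$ is an integer $a$ with $1\le a<p$ times such an $\alpha$, so $G$ is the quotient of $\operatorname{Cl}_p(L)$ by the classes of the ideals $(a)$, $1\le a<p$. The class group, the units, the ray class group and the class of a given ideal in it are computed by standard deterministic algorithms \cite[Ch.~4]{Cohen}. Hence so are $G$, $G/pG$, and the image in $G/pG$ of $w_r=(r,\theta-t)$, where $t^p\equiv b\pmod r$. For $b=p\ge5$, run through the primes $r\equiv-1\pmod m$ in increasing order and test whether this image is $0$. The search ends because \eqref{eq:star} has solutions, and $r_p$ is the first success.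

\subsection*{The bound}

Let $b=p\ge5$ and let $m$ be as in Theorem~\ref{thm:main}. The plan is to express a sufficient condition for \eqref{eq:star} as a Frobenius condition in one abelian extension of $L$ whose discriminant we can bound without knowing $|G|$. We use three facts.

\emph{Class fields.} For a subgroup $S$ with $P_{m\infty}\subset S\subset I(m)$ there is a unique abelian extension $M/L$, unramified at the primes not dividing $m$, such that the Artin map $I(m)\to\operatorname{Gal}(M/L)$ is onto with kernel $S$. The correspondence reverses inclusions, and the characters of $\operatorname{Gal}(M/L)$ have conductor dividing $m\infty$.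

\emph{Discriminants.} The relative discriminant $\mathfrak{d}_{M/L}$ is the product of the finite parts of these conductors (conductor--discriminant formula), and $|d_M|=|d_L|^{[M:L]}\,\mathrm{N}\mathfrak{d}_{M/L}$.

\emph{Least primes} \cite[Thm.~1.1]{LMO}. There is an effective absolute constant $\kappa>0$ such that, for every finite Galois extension $M/L$ of number fields and every conjugacy class of $\operatorname{Gal}(M/L)$, some prime $w$ of $L$ of degree one, unramified in $M$, has this class as Artin symbol and satisfies $\mathrm{N}w\le2|d_M|^{\kappa}$.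

Since $R\ge2$, there is a linear form $\psi$ on $G/pG$ that is not a multiple of $\lambda$. It does not vanish on $D=\ker\lambda$; pick $\delta\in D$ with $\psi(\delta)\neq0$. Let $S$ be the kernel of $(\psi,\nu):I(m)\to\mathbb{F}_p\times(\mathbb{Z}/m)^*$. It contains $P_{m\infty}$ by Step 4 of the proof of Proposition~\ref{prop:dist}. Let $M$ be its class field. Then $[M:L]\le p\varphi(m)$, each conductor has finite part of norm at most $\mathrm{N}(m\mathcal{O}_L)=m^p$, and $|d_L|=p^{2p-1}$. So
\[
|d_M|\le\bigl(p^{2p-1}m^p\bigr)^{p\varphi(m)}\le(p^2m)^{p^2m}.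
\]
By Step 3 of the same proof some $\mathfrak{a}\in I(m)$ has $\Phi(\mathfrak{a})=(\delta,-1)$. Let $w$ be a prime of degree one, unramified in $M$, with the same Artin symbol as $\mathfrak{a}$ and $\mathrm{N}w\le2|d_M|^{\kappa}$.

To read off $\psi$ and $\nu$ from the Artin symbol we need $w\nmid m$, and we check that every prime of $L$ dividing $m$ ramifies in $M$. The Artin symbol of $\mathfrak{c}\in I(m)$ in $L(\zeta_m)/L$ sends $\zeta_m$ to $\zeta_m^{\mathrm{N}\mathfrak{c}}$, so $L(\zeta_m)$ is the class field of $\ker\nu\supset S$, and $L(\zeta_m)\subset M$. A prime $l\mid m$ is odd and has ramification index $l-1>1$ in $\mathbb{Q}(\zeta_l)$, so $l-1$ divides the ramification index over $\mathbb{Q}$ of every prime of $M$ above $l$. In $L$ the ramification index is $1$ for $l\ne p$ and $p$ for $l=p$, and neither is divisible by $l-1$. So the primes above $l$ ramify in $M/L$.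

Hence $w\in I(m)$ and $w\mathfrak{a}^{-1}\in S$. The prime $r=\mathrm{N}w$ satisfies $r\equiv-1\pmod m$, so $w=w_r$, and $\psi([w_r])=\psi(\delta)\ne0$ gives $[w_r]\notin pG$. Thus $r_p\le r\le2(p^2m)^{\kappa p^2m}$. This completes the proof of Theorem~\ref{thm:main}.

\section{All exponents $n\ge3$}\label{sec:all}

If $d\mid n$, a rational point $(x:y:z)$ on $Ax^n+By^n+Cz^n=0$ gives the rational point $(x^{n/d}:y^{n/d}:z^{n/d})$ on $Ax^d+By^d+Cz^d=0$. So the absence of rational points passes from the exponent $d$ to its multiples, and it suffices to have an obstruction for $d$ an odd prime and for $d=4$. Local points do not pass to multiples and must be arranged for $n$ itself.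

\subsection*{Exponents with an odd prime factor}

For even $n$ the number $-1$ need not be an $n$-th power locally, so points with $y=0$ call for $C\equiv1$ modulo $m$, whereas Lemma~\ref{lem:factor} forbids prime factors of $C$ that are $1$ modulo $p$. A product of two primes congruent to $-1$ meets both demands.

\begin{proposition}\label{prop:oddfactor}
Let $n\ge3$ have an odd prime factor $p$. Put $b=p$ if $p\ge5$ and $b=30$ if $p=3$, and let $m=8bn^2\prod_{l<n^4}l$, the product over primes.
\begin{enumerate}
\item[(a)] If $n$ is odd, there is a prime $r\equiv-1\pmod m$ with $[w_r]\notin pG$; put $C=r$.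
\item[(b)] If $n$ is even, there are distinct primes $r,s\equiv-1\pmod m$ such that $[w_r]$ and $[w_s]$ have the same nonzero image in $G/pG$; put $C=rs$.
\end{enumerate}
For every such choice, $x^n-by^n-Cz^n=0$ is a counterexample to the Hasse principle.
\end{proposition}

\begin{proof}
We have $p^2\mid m$ and $b\mid m$. By Lemma~\ref{lem:rank}, $D$ contains some $\delta\neq0$, and Proposition~\ref{prop:dist} gives infinitely many primes $\equiv-1\pmod m$ with image $\delta$.

\emph{No rational points.} The integer $C$ is squarefree and prime to $b$, its prime factors are $\equiv-1\pmod p$, and $C\equiv(-1)^n\pmod{p^2}$, so $C^p\equiv C\pmod{p^2}$. The sum $\sum_{l\mid C}[w_l]$ has image $\delta$ or $2\delta$ with $\delta\ne0$, which is nonzero as $p$ is odd. By Proposition~\ref{prop:obstruction} the curve of exponent $p$ has no rational point, hence neither has the curve of exponent $n$.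

\emph{Local points.} Over $\mathbb{R}$ take $(\sqrt[n]{C}:0:1)$, as $C>0$.

Let $l<n^4$. Then $v_l(m)\ge2v_l(n)+1$, and $v_2(m)\ge v_2(n)+2$. Since $(-1)^nC\equiv1\pmod m$, Lemma~\ref{lem:local}(b) gives $(-1)^nC=t^n$ in $\mathbb{Z}_l$, so $C=(-t)^n$ and $(-t:0:1)$ is a point.

Let $l\mid C$, so $l\equiv-1\pmod m$ and $l\nmid nb$. Then $l-1\equiv-2$ modulo $4$ and modulo every odd prime dividing $n$, so $\gcd(n,l-1)=\gcd(n,2)$. We show that $b$ is an $n$-th power in $\mathbb{Z}_l$, which gives a point with $z=0$. By Lemma~\ref{lem:local}(a) there is nothing to check for odd $n$, and for even $n$ we need $b$ to be a square modulo $l$. Now $\left(\frac2l\right)=1$ because $l\equiv-1\pmod8$, and for an odd prime $f\mid b$ quadratic reciprocity, with $l\equiv3\pmod4$ and $l\equiv-1\pmod f$, gives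
\[
\left(\frac fl\right)=(-1)^{(f-1)/2}\left(\frac lf\right)=(-1)^{(f-1)/2}\left(\frac{-1}f\right)=1 .
\]

Any other prime $l$ exceeds $n^4>(n-1)^2(n-2)^2$. It does not divide $nbC$, since the prime factors of $nb$ are at most $\max(n,5)<n^4$. Lemma~\ref{lem:local}(c) applies.
\end{proof}

\subsection*{Powers of $2$}

Let $n=2^a$ with $a\ge2$. Now we view $x^4+14y^4$ as the norm of $x^2+\sqrt{-14}\,y^2$ from $K=\mathbb{Q}(\sqrt{-14})$, and the ordinary class group suffices. As before, part of the class of a prime is determined by congruences, namely its image in $\operatorname{Cl}(K)/2\operatorname{Cl}(K)$. Since $z$ occurs to the fourth power, the obstruction lives in $\operatorname{Cl}(K)/4\operatorname{Cl}(K)$, and there is room for it as soon as the class group has an element of order $4$.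

\begin{lemma}\label{lem:K}
Let $K=\mathbb{Q}(\sqrt{-14})$, with $\mathcal{O}_K=\mathbb{Z}[\sqrt{-14}]$ and discriminant $-56$.
\begin{enumerate}
\item[(a)] $\operatorname{Cl}(K)$ is cyclic of order $4$.
\item[(b)] A prime $l\nmid14$ has the form $u^2+14v^2$ if and only if it splits in $K$ into principal primes, and the form $2u^2+7v^2$ if and only if it splits into primes whose class has order $2$.
\item[(c)] The Hilbert class field $H$ of $K$ is Galois over $\mathbb{Q}$, its largest subfield abelian over $\mathbb{Q}$ is $F=\mathbb{Q}(\sqrt2,\sqrt{-7})$, and $\operatorname{Gal}(H/F)$ corresponds to $2\operatorname{Cl}(K)$ under the Artin isomorphism $\operatorname{Cl}(K)\cong\operatorname{Gal}(H/K)$.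
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The ideal classes correspond to the reduced forms $(a_1,a_2,a_3)$ with $a_2^2-4a_1a_3=-56$, and changing the sign of $a_2$ inverts the class. A reduced form has $|a_2|\le a_1\le a_3$, so $3a_1^2\le56$ and $a_1\le4$, and $a_2$ is even. For $a_2=0$ we need $a_1a_3=14$, which gives $(1,0,14)$ and $(2,0,7)$. For $|a_2|=2$ we need $a_1a_3=15$ with $a_1\ge2$, which gives $(3,\pm2,5)$. For $|a_2|=4$ we would need $a_1=4$ and $a_1a_3=18$, which is impossible. So the order is $4$, and the group is cyclic because $(3,2,5)$ is not its own inverse.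

(b) The first assertion holds because $u^2+14v^2$ is the norm form of $\mathcal{O}_K$. The prime $\mathfrak{t}$ above $2$ has $\mathfrak{t}^2=(2)$ and is not principal, as $u^2+14v^2=2$ has no solution; so $[\mathfrak{t}]$ is the class of order $2$. If $\mathfrak{l}$ has norm $l$ and $[\mathfrak{l}]=[\mathfrak{t}]$, then $\mathfrak{t}\mathfrak{l}=(u'+v\sqrt{-14})$ with $u'^2+14v^2=2l$, so $u'=2u$ and $l=2u^2+7v^2$. Conversely, if $l=2u^2+7v^2$, then $(2u+v\sqrt{-14})$ has norm $2l$ and equals $\mathfrak{t}\mathfrak{l}$ with $\mathfrak{l}$ of norm $l$; both $\mathfrak{l}$ and $\bar{\mathfrak{l}}$ have the class of order $2$.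

(c) The field $H$, the maximal unramified abelian extension of $K$, is stable under conjugation, hence Galois over $\mathbb{Q}$. Complex conjugation is an element of order $2$ outside $\operatorname{Gal}(H/K)\cong\operatorname{Cl}(K)$ and acts on it by inversion, because $\mathfrak{a}\bar{\mathfrak{a}}$ is principal. So $\operatorname{Gal}(H/\mathbb{Q})$ is dihedral of order $8$, its commutator subgroup is $2\operatorname{Cl}(K)$, of order $2$, and the largest abelian subfield has degree $4$. The extension $F=K(\sqrt{-7})$ of $K$ is unramified outside $7$, since $-7\equiv1\pmod4$; it equals $K(\sqrt2)$, so it is unramified outside $2$. Hence $F\subset H$, and $F$ is abelian of degree $4$ over $\mathbb{Q}$.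
\end{proof}

We again take $C=rs$ with $r\equiv s\equiv h\pmod m$ and $h^2=1$. The residue $h=-1$ is no longer available: it acts on $\mathbb{Q}(\zeta_{56})$ as complex conjugation, so primes $\equiv-1\pmod{56}$ are inert in $K$. We keep $-1$ only at the prime $2$, where it is needed to make $\gcd(n,l-1)=2$ for $l=r,s$.

\begin{proposition}\label{prop:twopower}
Let $n=2^a$ with $a\ge2$, let $m=2^{a+2}\prod_{2<l<n^4}l$, the product over primes, and let $h\in(\mathbb{Z}/m)^*$ be $\equiv-1\pmod{2^{a+2}}$ and $\equiv1$ modulo each odd prime dividing $m$. There are primes $r\equiv s\equiv h\pmod m$ with $r$ of the form $u^2+14v^2$ and $s$ of the form $2u^2+7v^2$, and for all such $r,s$ the curve $x^n+14y^n-rs\,z^n=0$ is a counterexample to the Hasse principle.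
\end{proposition}

\begin{proof}
\emph{Existence.} Note that $56\mid m$. Let $\tau$ be the automorphism $\zeta_m\mapsto\zeta_m^h$ of $\mathbb{Q}(\zeta_m)$. It fixes $\sqrt2=\zeta_8+\zeta_8^{-1}$ because $h\equiv-1\pmod8$, and $\sqrt{-7}\in\mathbb{Q}(\zeta_7)$ because $h\equiv1\pmod7$. So $\tau$ fixes $F$, and $F=H\cap\mathbb{Q}(\zeta_m)$ by Lemma~\ref{lem:K}(c). The group $\operatorname{Gal}(H(\zeta_m)/\mathbb{Q})$ consists of the pairs of automorphisms of $H$ and $\mathbb{Q}(\zeta_m)$ that agree on $F$. It therefore contains $(1,\tau)$ and $(\sigma,\tau)$, where $\sigma$ generates $\operatorname{Gal}(H/F)$; both elements are central. Chebotarev's theorem gives primes $r,s\nmid m$ with these Frobenius elements. Then $r\equiv s\equiv h\pmod m$. Both split in $K$, since $1$ and $\sigma$ fix $K$, and the primes above them have Artin symbols $1$ and $\sigma$ in $\operatorname{Gal}(H/K)$, so their classes are trivial and of order $2$. Lemma~\ref{lem:K}(b) gives the two forms.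

\emph{No rational points.} Let $r,s$ be as in the statement. They are prime to $14$, and distinct by Lemma~\ref{lem:K}(b). A rational point gives integers $X,Y,Z$ with $\gcd(X,Y,Z)=1$ and $X^4+14Y^4=rsZ^4$, and $Z\ne0$ since the left side is positive. A prime dividing $X$ and $Y$ would divide $Z$, as $rs$ is squarefree; so $\gcd(X,Y)=1$. If $f\in\{2,7\}$ divides $Z$, then $f\mid X$, so $f^4\mid14Y^4$ and $f\mid Y$, a contradiction. Thus $\alpha=X^2+\sqrt{-14}\,Y^2$ has norm $rsZ^4$ prime to $14$. A prime ideal dividing both $\alpha$ and $\bar\alpha$ would divide $2X^2$ and $2\sqrt{-14}\,Y^2$, so the prime below it would divide $X$ and $Y$. Hence $\alpha$ and $\bar\alpha$ are coprime. So a prime $l\mid\mathrm{N}\alpha$ is not inert, it splits as $\mathfrak{l}\bar{\mathfrak{l}}$, exactly one factor divides $\alpha$, and it does so with exponent $v_l(rsZ^4)$. Therefore $(\alpha)=\mathfrak{r}\mathfrak{s}\mathfrak{b}^4$ with $\mathfrak{r}\mid r$ and $\mathfrak{s}\mid s$. In $\operatorname{Cl}(K)\cong\mathbb{Z}/4$ we have $[\mathfrak{r}]=0$ and $4[\mathfrak{b}]=0$, so $[\mathfrak{s}]=0$, a contradiction.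

\emph{Local points.} Over $\mathbb{R}$ take $(\sqrt[n]{rs}:0:1)$. For $l\mid m$ we have $rs\equiv h^2=1\pmod m$, so $rs$ is an $n$-th power in $\mathbb{Z}_l$ by Lemma~\ref{lem:local}(b), and there is a point with $y=0$. For $l\in\{r,s\}$ we have $l\equiv3\pmod4$, so $\gcd(n,l-1)=2$, and $-14$ is a square modulo $l$ because $l$ splits in $K$; by part (a) it is an $n$-th power in $\mathbb{Z}_l$, and there is a point with $z=0$. Any other prime exceeds $n^4$ and does not divide $14nrs$, so part (c) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]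
Every $n\ge3$ has an odd prime factor or equals $2^a$ with $a\ge2$, so Proposition~\ref{prop:oddfactor} or~\ref{prop:twopower} applies. In the first case the images of the $[w_r]$ in $G/pG$ are computable by Section~\ref{sec:effective}; in the second, representability by $u^2+14v^2$ or $2u^2+7v^2$ is a finite check. So the primes are found by running through a residue class modulo $m$ with decidable tests, and the search ends because suitable primes exist.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cohen}
Cohen, \emph{Advanced Topics in Computational Number Theory}.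

\bibitem{LMO}
Lagarias, Montgomery and Odlyzko, \emph{A bound for the least prime ideal in the Chebotarev density theorem}, Invent. Math. \textbf{54} (1979).

\bibitem{Nguyen}
Dong Quan Ngoc Nguyen, \emph{Generalized Mordell curves, generalized Fermat curves, and the Hasse principle}, arXiv:1212.3400 (2012).

\end{thebibliography}
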